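# A finitely generated amenable group, far from virtually cyclic, on which every nonempty SFT has a strongly periodic point

## 1. The expected list: virtually cyclic, or torsion-free virtually $\mathbb Z^2$

Color the elements of a finitely generated group $G$ with finitely many colors, subject to finitely many local rules. Some rules exclude colorings with very many symmetries. On which groups do such rules automatically exclude every coloring that has any nontrivial symmetry at all? The answer one would first guess is a short list: exactly the virtually cyclic groups and the torsion-free virtually $\mathbb Z^2$ groups. We first make this precise and then test it by hand.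

Let $A$ be a finite alphabet. The group $G$ acts on the full shift $A^G$ (product topology) by $(g\cdot x)(h)=x(g^{-1}h)$.

**Definition (SFT).** A pattern is a map $p:F\to A$ with $F\subset G$ finite. A configuration $x\in A^G$ contains $p$ if $(g\cdot x)|_F=p$ for some $g\in G$. A subshift of finite type (SFT) is the set $X_{\mathcal F}\subseteq A^G$ of all configurations that contain no pattern from a given finite set $\mathcal F$.

**Definition (periodicity).** Let $\mathrm{Stab}(x)=\{g: g\cdot x=x\}$. The configuration $x$ is weakly periodic if $\mathrm{Stab}(x)\neq 1$. It is strongly periodic if its orbit is finite, that is, if $\mathrm{Stab}(x)$ has finite index in $G$. A nonempty subshift is weakly aperiodic if it contains no strongly periodic configuration. It is strongly aperiodic if it contains no weakly periodic configuration.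

**Definition (periodically rigid).** $G$ is periodically rigid if every weakly aperiodic SFT on $G$ is also strongly aperiodic.

**Conjecture (Bitar).** Let $G$ be a finitely generated group. Then $G$ is periodically rigid if and only if it is either virtually cyclic or torsion-free virtually $\mathbb Z^2$.

The problem is taken from Solène J. Esnay, Ugo Giocanti and Etienne Moutot, "Period-rigidity of one-relator groups", arXiv:2502.03602 (2025). Here are the simplest cases.

**Finite groups.** Every configuration has a finite orbit, so there is no weakly aperiodic SFT, and the group is periodically rigid because there is nothing to check.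

**The group $\mathbb Z$.** Let $X\neq\emptyset$ be an SFT on $\mathbb Z$ and $x\in X$. Translating and enlarging supports, we may assume that all forbidden patterns live on $\{0,\dots,n-1\}$. By pigeonhole there are $i<j$ with $x|_{[i,i+n)}=x|_{[j,j+n)}$ (up to translation by $j-i$). Let $y$ have period $j-i$ and agree with $x$ on $[i,j)$. Then $y=x$ on $[i,j+n)$: for $j\le k<j+n$ we have, by induction on $k$, $y(k)=y(k-(j-i))=x(k-(j-i))=x(k)$. Every window of length $n$ in $y$ is a translate by a multiple of the period of one that starts in $[i,j)$, so it occurs in $x$. Hence $y\in X$ is strongly periodic. Again there is no weakly aperiodic SFT, and $\mathbb Z$ is rigid vacuously.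

**The group $\mathbb Z^2$.** Suppose an SFT contains $x$ fixed by $(d,0)$ with $d\ge1$. Such configurations are sequences, indexed by the vertical coordinate, of letters from the finite alphabet $A^{\mathbb Z/d}$, and the rules become local rules on $\mathbb Z$. By the previous case there is a vertically periodic solution, which is strongly periodic. So one horizontal period forces a strongly periodic point. A general period is handled in Section 6.

**The groups $\mathbb Z^2\times K$, with $K\ne1$ finitely generated.** Berger's theorem gives a nonempty SFT $Y\subseteq A^{\mathbb Z^2}$ in which every configuration has trivial stabilizer. Impose the rules of $Y$ along $\mathbb Z^2$ and the rules $x(n,k)=x(n,ks)$ for $s$ in a finite generating set of $K$. The solutions are exactly $x(n,k)=y(n)$ with $y\in Y$. They are fixed by $1\times K\neq1$. If $\mathrm{Stab}(x)$ had finite index, its intersection with $\mathbb Z^2\times 1$ would have finite index there and fix $y$, which is impossible. So this SFT is weakly but not strongly aperiodic. In particular $\mathbb Z^3$ and $\mathbb Z^2\times\mathbb Z/2$ are not rigid. The second of these shows why "torsion-free"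 is in the list.

**The free group $F_2=\langle a,b\rangle$.** Use the alphabet $\{a,a^{-1},b,b^{-1}\}$ and read $x(g)=s$ as an arrow from $g$ to $gs$. Require that on each edge $\{g,gs\}$ of the Cayley graph exactly one of $x(g)=s$, $x(gs)=s^{-1}$ holds. These are finitely many local rules. Suppose a finite-index normal subgroup $M$ fixes $x$. Then the rule descends to the Cayley graph of $F_2/M$, which has $[F_2:M]$ vertices and $2[F_2:M]$ edges. Each vertex emits one arrow and each edge carries one, so $[F_2:M]=2[F_2:M]$, a contradiction. So there is no strongly periodic point. But let all arrows point toward the end $a^{\infty}$: put $x(a^k)=a$, and for $g\notin\langle a\rangle$ let $x(g)$ be the inverse of the last letter of the reduced word of $g$. The rule holds: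

- On an edge between $a^k$ and $a^{k+1}$, only $a^k$ uses it.
- On any other edge $\{g,gs\}$ with $gs$ the longer word, $x(gs)=s^{-1}$. Moreover $x(g)\ne s$: if $g\in\langle a\rangle$ then $x(g)=a$ and $s\neq a$, since otherwise $gs\in\langle a\rangle$. If $g\notin\langle a\rangle$, then $x(g)$ is the inverse of the last letter of $g$, and $gs$ is reduced.

Left multiplication by $a^{\pm1}$ preserves $\langle a\rangle$ and does not change the last letter of an element outside $\langle a\rangle$. So $a\in\mathrm{Stab}(x)$, and $F_2$ is not rigid.

Every test agrees with the guess. The guess is nevertheless false. The opening is the first test: a group is also rigid if it has no weakly aperiodic SFT at all.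

## 2. Theorems A, B and C: a group off the list, variants of it, and the half that survives

**Theorem A.** There is a group $G$ generated by two elements $a,t$ such that

1. $G=N\rtimes\langle t\rangle$ with $\langle t\rangle\cong\mathbb Z$ and $N$ infinite and locally finite. In particular $G$ is amenable, is not torsion-free, and has finite subgroups of unbounded order, so it is not virtually cyclic, virtually $\mathbb Z^2$ or virtually free.
2. Every nonempty SFT on $G$ contains a strongly periodic configuration.

Hence $G$ is periodically rigid but is not in the conjectured list.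

**Theorem B.**

1. $G$ can be chosen so that moreover, for every SFT $X$ on $G$, the finitely supported $G$-invariant measures on $X$ are weak\* dense in all $G$-invariant Borel probability measures on $X$. Then $G$ is residually finite.
2. $G$ in Theorem A can be chosen with solvable word problem and decidable domino problem (nonemptiness of SFTs), although $G$ is not virtually free.
3. There are $2^{\aleph_0}$ pairwise non-isomorphic groups as in Theorem A.

**Theorem C.**

1. Virtually cyclic groups and torsion-free virtually $\mathbb Z^2$ groups are periodically rigid.
2. Every finitely generated periodically rigid group is amenable.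

So the "if" half of the conjecture is true and the "only if" half is false. Theorem A(2) also shows that finitely generated groups that are not virtually cyclic need not admit weakly aperiodic SFTs, contrary to a conjecture of Carroll–Penland. Theorem B(2) shows that a decidable domino problem does not force virtual freeness, contrary to a conjecture of Ballier–Stein.

We begin with Theorem C(2), which generalizes the $F_2$ example and tells us to look among amenable groups only.

## 3. Local data on marked groups

We shall move one set of rules between many groups, so we write the rules on words rather than on group elements.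

**Definition (marked group, local data).** Let $E$ be the free group on a finite set. A marked group is a group $\Gamma$ with an epimorphism $\varepsilon:E\to\Gamma$. Local data $\mathcal F$ consist of an alphabet $A=\{1,\dots,n\}$, $n\geq 1$, and finitely many maps $p:W_p\to A$ with $W_p\subset E$ finite and nonempty. Put
$$X_{\mathcal F}(\Gamma)=\{x\in A^\Gamma:\ \text{for no } h\in\Gamma,\ p\in\mathcal F \text{ is } x(h\varepsilon(w))=p(w)\ \text{for all } w\in W_p\}.$$

For fixed $E$ there are countably many local data. For example, with $E$ free on $a,t$, $A=\{1,2\}$ and the two maps $p:\{1,t\}\to A$ that are constant, $X_{\mathcal F}(\Gamma)$ is the set of $x$ with $x(gt)\ne x(g)$ for all $g$. It is nonempty on $\Gamma=\mathbb Z/2$ ($a\mapsto 0,\ t\mapsto1$) and empty on $\Gamma=\mathbb Z/3$ ($a\mapsto0$, $t\mapsto1$).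

The SFTs on a marked group $\Gamma$ are, up to renaming letters, exactly the sets $X_{\mathcal F}(\Gamma)$. Indeed $(g\cdot x)|_F=p$ means $x(g^{-1}f)=p(f)$ for $f\in F$. So lifting each support $F$ bijectively to $E$ turns an SFT into some $X_{\mathcal F}(\Gamma)$. (A forbidden pattern with empty support makes the SFT empty. The empty SFT is also obtained by forbidding every single letter.) Conversely, a map $p$ with $\varepsilon(w)=\varepsilon(w')$ but $p(w)\neq p(w')$ never occurs and may be dropped, and every other $p$ defines a pattern on $\varepsilon(W_p)$.

**Lemma 1 (pullback).** Let $\pi:\Gamma\to\Gamma'$ be a surjection of marked groups (compatible with the markings). Then $x\mapsto x\circ\pi$ is an injection $X_{\mathcal F}(\Gamma')\to X_{\mathcal F}(\Gamma)$ with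
$$g\cdot(x\circ\pi)=(\pi(g)\cdot x)\circ\pi, \tag{1}$$
and its image is $\{x\in X_{\mathcal F}(\Gamma):\ker\pi\subseteq\mathrm{Stab}(x)\}$. Consequently $X_{\mathcal F}(\Gamma)$ has a strongly periodic point if and only if $X_{\mathcal F}(Q)\ne\emptyset$ for some finite marked quotient $Q$ of $\Gamma$.

*Proof.* Since $(x\circ\pi)(h\varepsilon(w))=x(\pi(h)\varepsilon'(w))$ and $\pi$ is onto, a pattern occurs in $x\circ\pi$ if and only if it occurs in $x$. Injectivity is clear, and (1) holds because $(g\cdot(x\circ\pi))(h)=x(\pi(g)^{-1}\pi(h))$. By (1), $\ker\pi$ fixes $x\circ\pi$. Conversely, if $\ker\pi$ fixes $z$, then $z(kh)=z(h)$ for $k\in\ker\pi$, so $z$ is constant on the cosets $(\ker\pi)h=h\ker\pi$. Hence $z=x\circ\pi$ for some $x\in A^{\Gamma'}$, and $x\in X_{\mathcal F}(\Gamma')$ by the first sentence.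

For the last claim: if $x$ is strongly periodic, let $K$ be the normal core of $\mathrm{Stab}(x)$, which has finite index. Then $x$ comes from $X_{\mathcal F}(\Gamma/K)$. Conversely, a point pulled back from a finite quotient is fixed by the kernel, which has finite index. $\square$

**Lemma 2 (finite-index subgroups).** Let $L\le\Gamma$ have finite index, $\Gamma=\bigsqcup_{\tau\in T}L\tau$, and let $X\subseteq A^\Gamma$ be an SFT. The map $\Phi:A^\Gamma\to(A^T)^L$, $\Phi(x)(\ell)(\tau)=x(\ell\tau)$, is an $L$-equivariant homeomorphism. There is a finite set $B_*\subset L$ such that for every finite $B\supseteq B_*$ there is $P\subseteq(A^T)^B$ with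
$$\Phi(X)=\{y:\ (c\mapsto y(\ell c))_{c\in B}\in P\ \text{ for all }\ell\in L\}. \tag{2}$$
In particular $\Phi(X)$ is an SFT on $L$.

*Proof.* $\Phi$ only regroups coordinates, so it is a homeomorphism, and $\Phi(g\cdot x)(\ell)(\tau)=x(g^{-1}\ell\tau)=\Phi(x)(g^{-1}\ell)(\tau)$ for $g\in L$. For each forbidden $p:F\to A$, $\tau\in T$, $f\in F$, write $\tau f=\ell(\tau,f)\,\sigma(\tau,f)$ with $\ell(\tau,f)\in L$, $\sigma(\tau,f)\in T$. The pattern $p$ sits at $h=\ell\tau$ (that is, $x(hf)=p(f)$ for all $f$) if and only if $\Phi(x)(\ell\,\ell(\tau,f))(\sigma(\tau,f))=p(f)$ for all $f\in F$. Let $B_*$ be the set of all $\ell(\tau,f)$. For finite $B\supseteq B_*$, let $P$ be the set of $u\in(A^T)^B$ such that for no $p$ and $\tau$ is $u(\ell(\tau,f))(\sigma(\tau,f))=p(f)$ for all $f$. Then (2) holds. $\square$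

**Facts on amenability.** A group $G$ is amenable if $\ell^\infty(G)$ has a right-invariant mean. Locally finite groups and cyclic groups are amenable, and amenability passes to subgroups, extensions and finite-index overgroups. Non-abelian free groups are not amenable. If a countable amenable group acts continuously on a nonempty compact metrizable space, there is an invariant Borel probability measure.

## 4. Non-amenable groups and the doubling subshift: proof of Theorem C(2)

Let $G$ be finitely generated and non-amenable, $1\ne s\in G$, $H=\langle s\rangle$. We build an SFT with a point fixed by $s$ and no strongly periodic point. The $F_2$ example counted arrows. Here we use a local rule saying "$G\times\{1,2\}$ injects into $G$ by bounded moves".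

**Step 1: the right $G$-set $V=H\backslash G$ has no invariant mean.** This transfers non-amenability to the set on which a point fixed by $H$ lives. Suppose $m$ is an invariant mean on $\ell^\infty(V)$, and let $\mu_H$ be a right-invariant mean on the cyclic group $H$. For $f\in\ell^\infty(G)$ put $f_*(Hg)=\mu_H(h\mapsto f(hg))$. Replacing $g$ by $h_0g$ replaces the function $h\mapsto f(hg)$ by its right translate $h\mapsto f(hh_0g)$, so $f_*$ is well defined. For $k\in G$ and $f^k(g)=f(gk)$ we have $(f^k)_*(Hg)=f_*(Hgk)$, so $m((f^k)_*)=m(f_*)$. Thus $f\mapsto m(f_*)$ is a right-invariant mean on $G$, a contradiction.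

**Step 2: there is a finite $K\ni1$ in $G$ with $|FK|\ge2|F|$ for all finite $F\subset V$.** This turns the missing mean into expansion. First we find a finite $S\ni 1$ and $\epsilon>0$ with $|FS|\ge(1+\epsilon)|F|$ for all finite $F\subset V$. Suppose there are none. Let $S_1\subseteq S_2\subseteq\cdots$ be finite sets containing $1$ with union $G$. Then there are nonempty finite $F_n\subset V$ with $|F_nS_n|<(1+\frac1n)|F_n|$. For $s'\in S_n$ we have $F_n\cup F_ns'\subseteq F_nS_n$, so $|F_ns'\setminus F_n|<|F_n|/n$. Since $|F_ns'|=|F_n|$, also $|F_n\setminus F_ns'|<|F_n|/n$. Let $m_n$ be the mean that averages over $F_n$. For $f\in\ell^\infty(V)$ the averages of $f$ over $F_n$ and over $F_ns'$ differ by at most $2\|f\|_\infty/n$. So any weak\* cluster point of $(m_n)$ is an invariant mean on $V$, against Step 1. Hence $S,\epsilon$ exist. Iterating, $|FS^k|\ge(1+\epsilon)^k|F|$. Take $K=S^k$ with $(1+\epsilon)^k\ge2$.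

**Step 3: a bounded doubling of $V$.** Join $(v,j)\in V\times\{1,2\}$ to all points of $vK\subseteq V$. A finite $U\subset V\times\{1,2\}$ with projection $F$ to $V$ has $|U|\le2|F|\le|FK|$, and $FK$ is its set of neighbors. All $(v,j)$ have finitely many neighbors, so Hall's theorem (locally finite version) gives $f_1,f_2:V\to V$ with $f_j(v)\in vK$ and $(v,j)\mapsto f_j(v)$ injective on $V\times\{1,2\}$. Choose $\kappa_j(v)\in K$ with $f_j(v)=v\,\kappa_j(v)$.

**Step 4: the SFT.** Let $X$ be the set of $x=(k_1,k_2)\in(K\times K)^G$ for which $(g,j)\mapsto g\,k_j(g)$ is injective on $G\times\{1,2\}$. If $gk_j(g)=g'k_{j'}(g')$, then $g'=gd$ with $d\in KK^{-1}$. So $X$ is defined by forbidding, for $d\in KK^{-1}$ and $(1,j)\ne(d,j')$, the finitely many patterns on $\{1,d\}$ with $k_j(1)=d\,k_{j'}(d)$. Hence $X$ is an SFT.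

**Step 5: $X$ has a point fixed by $s$.** Put $k_j(g)=\kappa_j(Hg)$. If $gk_j(g)=g'k_{j'}(g')$, apply $g\mapsto Hg$ to get $f_j(Hg)=f_{j'}(Hg')$, so $j=j'$ and $Hg=Hg'$. Then $k_j(g)=k_j(g')$ and hence $g=g'$. So $x=(k_1,k_2)\in X$. Since $x(s^{-1}g)=x(g)$, we have $s\in\mathrm{Stab}(x)$.

**Step 6: $X$ has no strongly periodic point.** Suppose a finite-index normal subgroup $M$ fixes $x\in X$. Then $k_j(ng)=k_j(g)$ for $n\in M$, so $(Mg,j)\mapsto Mgk_j(g)$ is well defined. If $Mgk_j(g)=Mg'k_{j'}(g')$, then for some $n\in M$ we have $gk_j(g)=ng'k_{j'}(g')=(ng')k_{j'}(ng')$, so $j=j'$ and $g=ng'$. Thus $(M\backslash G)\times\{1,2\}$ injects into the finite nonempty set $M\backslash G$, a contradiction.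

So $X$ is weakly aperiodic and not strongly aperiodic, and $G$ is not periodically rigid. This proves Theorem C(2). $\blacksquare$

## 5. Rounding invariant measures on virtually free groups

On an amenable group a nonempty SFT always carries an invariant measure. On which groups can an invariant measure be turned into a periodic point? On free groups the answer is linear algebra. Here is a toy case first.

Let $L=F_2=\langle a,b\rangle$, letters $0,1$, and the rule $x(ga)\ne x(g)$. Suppose a measure gives the letter frequencies $\lambda(0)=\lambda(1)=\frac12$ and the frequencies of pairs $(x(g),x(gb))$ are $\omega_b(0,0)=\omega_b(1,1)=\frac p2$, $\omega_b(0,1)=\omega_b(1,0)=\frac{1-p}2$, with $p=1/\sqrt2$. The pairs $(x(g),x(ga))$ have $\omega_a(0,1)=\omega_a(1,0)=\frac12$. The only constraints are the marginal equations, which have rational coefficients, so we may replace $p$ by $\frac23$. Take six points, three labeled $0$ and three labeled $1$. Let $\sigma_a$ be a permutation exchanging the two label classes. Let $\sigma_b$ send two of the $0$-points to $0$-points and one to a $1$-point, and symmetrically for the $1$-points. Because $L$ is free, any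 two permutations define a right action of $L$ on the six points. Reading the labels along the orbit of a point gives a strongly periodic configuration obeying the rule.

For $\mathbb Z^2$ this breaks at one place: the permutations $\sigma_a,\sigma_b$ need not commute. No repair is possible there, since by Berger's theorem some nonempty SFT on $\mathbb Z^2$ has an invariant measure ($\mathbb Z^2$ is amenable) but no strongly periodic point.

**Lemma 3 (rounding).** Let $\Gamma$ be a finitely generated virtually free group, $X$ an SFT on $\Gamma$, and $\mu$ a $\Gamma$-invariant Borel probability measure on $X$. Then every weak\* neighborhood of $\mu$ contains a finitely supported $\Gamma$-invariant probability measure on $X$. In particular $X$ contains a strongly periodic point.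

*Proof.* Let $L\le\Gamma$ be free of finite index. It is finitely generated; let $b_1,\dots,b_r$ be a basis ($r\ge0$). Let $B=B_n$ be the ball of radius $n\geq 1$ in $L$. By Lemma 2, for all large $n$ there is $P\subseteq(A^T)^B$ such that $Y:=\Phi(X)$ is given by (2).

**Step 1: reducing the rules to neighboring pairs.** The letters of $y$ will be replaced by whole windows. Let $E_i\subseteq P\times P$ be the set of $(u,v)$ with $u(b_ic)=v(c)$ whenever $c\in B$ and $b_ic\in B$. Suppose $z:L\to P$ satisfies $(z(g),z(gb_i))\in E_i$ for all $g$ and $i$. We claim that $y(g):=z(g)(1)$ satisfies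
$$y(gc)=z(g)(c)\qquad(g\in L,\ c\in B), \tag{3}$$
and hence $y\in Y$ by (2), because $z(g)\in P$. We use induction on the length $k$ of $c$. The case $k=0$ is the definition. Let $c=s_1\cdots s_k$ be reduced, $1\le k\le n$, and $c'=s_2\cdots s_k$. It suffices to show $z(g)(c)=z(gs_1)(c')$, since the right side is $y(gs_1c')=y(gc)$ by induction.

- If $s_1=b_i$, apply $(z(g),z(gb_i))\in E_i$ to $c'\in B$, with $b_ic'=c\in B$: $z(g)(c)=z(gb_i)(c')$.
- If $s_1=b_i^{-1}$, apply $(z(gb_i^{-1}),z(g))\in E_i$ to $c\in B$, with $b_ic=c'\in B$: $z(gb_i^{-1})(c')=z(g)(c)$.

**Step 2: a linear system with rational coefficients.** We record what $\mu$ says about windows and neighboring windows. Identify $\mu$ with its image on $Y$; it is $L$-invariant. For $u,v\in P$ put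
$$\lambda(u)=\mu\{y|_B=u\},\qquad \omega_i(u,v)=\mu\{y|_B=u,\ (y(b_ic))_{c\in B}=v\}.$$
Since $\mu$ lives on $Y$, these numbers account for all the mass: $\sum_{u\in P}\lambda(u)=1$. All are $\ge0$, $\omega_i$ vanishes off $E_i$ (if $u(c)=y(c)$ and $v(c)=y(b_ic)$, then $u(b_ic)=v(c)$ whenever both are defined), and
$$\sum_v\omega_i(u,v)=\lambda(u),\qquad \sum_u\omega_i(u,v)=\lambda(v). \tag{4}$$
The second equality is invariance: $y(b_ic)=(b_i^{-1}\cdot y)(c)$, so the sum is $\mu\{(b_i^{-1}\cdot y)|_B=v\}=\lambda(v)$. The listed conditions define a bounded polytope with rational coefficients. Its vertices are unique solutions of rational linear systems, hence rational, and the polytope is their convex hull. So its rational points are dense, and there is a rational solution $(\lambda',\omega')$ as close as we like to $(\lambda,\omega)$.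

**Step 3: from a rational solution to a finite $L$-set.** Let $M$ be a common denominator of all $\lambda'(u),\omega_i'(u,v)$. Let $V=\bigsqcup_{u\in P}V_u$ with $|V_u|=M\lambda'(u)$, so $|V|=M$, and let $\zeta(v)=u$ for $v\in V_u$. Fix $i$. By (4), we can split each $V_u$ into outgoing parts of sizes $M\omega_i'(u,u')$, $u'\in P$, and each $V_{u'}$ into incoming parts of sizes $M\omega'_i(u,u')$, $u\in P$. Mapping the outgoing part of $V_u$ with index $u'$ bijectively onto the incoming part of $V_{u'}$ with index $u$ gives a permutation $\sigma_i$ of $V$ with $(\zeta(v),\zeta(\sigma_iv))\in E_i$ for all $v$, because $\omega'_i$ vanishes off $E_i$. As $L$ is free on the $b_i$, there is a right action of $L$ on $V$ with $v\cdot b_i=\sigma_i(v)$.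

**Step 4: periodic configurations and the measure $\nu$.** For $v\in V$, the map $z(g)=\zeta(v\cdot g)$ satisfies the hypothesis of Step 1, since $v\cdot gb_i=\sigma_i(v\cdot g)$. So $y_v(g):=\zeta(v\cdot g)(1)$ lies in $Y$, and $y_v|_B=\zeta(v)$ by (3). Moreover $(g\cdot y_v)(h)=\zeta(v\cdot g^{-1}h)(1)$, that is, $g\cdot y_v=y_{v\cdot g^{-1}}$. Hence $\nu=\frac1{|V|}\sum_v\delta_{y_v}$ is an $L$-invariant, finitely supported probability measure on $Y$ with
$$\nu\{y|_B=u\}=\lambda'(u). \tag{5}$$

**Step 5: back to $\Gamma$.** View $\nu$ on $X$ through $\Phi^{-1}$. Let $g_1,\dots,g_m$ represent $\Gamma/L$, and put $\nu'=\frac1m\sum_kg_k\nu$. For $\gamma\in\Gamma$ we have $\gamma g_k=g_{k'}\ell$ with $\ell\in L$ and $k\mapsto k'$ a permutation. Since $\ell\nu=\nu$, the measure $\nu'$ is $\Gamma$-invariant. It is finitely supported, on $X$. The weak\* topology is given by the masses of clopen sets (their indicator functions span a dense subspace of the continuous functions), so let finitely many clopen sets $Z$ be given. Each $g_k^{-1}Z$ is clopen, hence determined by $\Phi(x)|_{B_n}$ for $n$ large. Fix such an $n$ from the start. By (5), $\nu(g_k^{-1}Z)$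 is a sum of values of $\lambda'$, and $\mu(g_k^{-1}Z)$ is the same sum for $\lambda$. So if $\lambda'$ is close to $\lambda$, then $\nu'(Z)=\frac1m\sum_k\nu(g_k^{-1}Z)$ is close to $\frac1m\sum_k\mu(g_k^{-1}Z)=\mu(Z)$.

Finally, the support of a finitely supported invariant measure is a finite invariant set, so its points have finite orbits. $\square$

## 6. Virtually cyclic and torsion-free virtually $\mathbb Z^2$ groups: proof of Theorem C(1)

**Step 1: virtually cyclic groups.** Such a group is finitely generated, virtually free and amenable. So a nonempty SFT on it carries an invariant measure, and Lemma 3 gives a strongly periodic point. There is no weakly aperiodic SFT, so the group is periodically rigid.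

**Step 2: torsion-free $G$ with a finite-index subgroup $H\cong\mathbb Z^2$.** We show that an SFT $X$ on $G$ with a weakly periodic point has a strongly periodic one. Let $x\in X$ be fixed by $s\ne1$. Since $H$ has finite index, $v=s^m\in H$ for some $m\ge1$, and $v\neq1$ because $G$ is torsion-free. By Lemma 2, $X$ is $H$-equivariantly homeomorphic to an SFT $Y$ on $H$, and $Y$ contains a point fixed by $v$. Mark $H$ by any free group and write $Y=X_{\mathcal F}(H)$. As $H$ is abelian, $\langle v\rangle$ is normal. By Lemma 1 the points of $Y$ fixed by $v$ are the pullbacks of points of $X_{\mathcal F}(H/\langle v\rangle)$, which is therefore nonempty. The group $H/\langle v\rangle$ is virtually cyclic, being a quotient of $\mathbb Z^2$ by an infinite cyclic subgroup. By Step 1, $X_{\mathcal F}(H/\langle v\rangle)$ has a point with finite orbit. Its pullback has a finite $H$-orbit, and the corresponding point of $X$ has a stabilizer that contains a finite-index subgroup of $H$, hence has finite index in $G$.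

So a weakly aperiodic SFT on $G$ contains no weakly periodic point. $\blacksquare$

## 7. A periodic point upstairs need not descend

In Step 1 above two properties met in one group: amenability produced an invariant measure, and virtual freeness rounded it. The sensible first attempt at a group off the list is another group with both properties. There is none: a free subgroup of finite index in an amenable group is amenable, hence of rank at most $1$, so the group is virtually cyclic.

The next attempt is to let the two properties live in different groups. Let $G$ be amenable and a limit of virtually free marked groups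
$$G_0\to G_1\to G_2\to\cdots,\qquad p_i:G_i\to G .$$
If $X_{\mathcal F}(G)\ne\emptyset$, then $G$ supplies an invariant measure on $X_{\mathcal F}(G)$. Pull it back to $X_{\mathcal F}(G_i)$ by Lemma 1 and round it there by Lemma 3. This gives a strongly periodic point $x_i\in X_{\mathcal F}(G_i)$. But to return to $G$, Lemma 1 demands $\ker p_i\subseteq\mathrm{Stab}(x_i)$, and nothing in the rounding ties $x_i$ to $\ker p_i$.

**Example.** Let $G_0=\langle a\rangle*\langle t\rangle\cong\mathbb Z/2*\mathbb Z$, and let $r:G_0\to S_3$, $r(a)=(1\,2)$, $r(t)=(1\,2\,3)$. Take the alphabet $\{0\}\cup S_3$ and the local rules: if $x(g)=0$ then $x(ga)=x(gt)=0$; if $x(g)=\sigma\in S_3$ then $x(ga)=\sigma r(a)$ and $x(gt)=\sigma r(t)$. On $G_0$ the solutions are the constant $0$ and the six strongly periodic points $x_\sigma(g)=\sigma r(g)$, with $\mathrm{Stab}(x_\sigma)=\ker r$. Now impose the relation that $a$ commutes with $tat^{-1}$. In $S_3$ we have $r(tat^{-1})=(1\,2\,3)(1\,2)(1\,2\,3)^{-1}=(2\,3)$, which does not commute with $(1\,2)$. On the quotient group, a solution with a letter of $S_3$ would satisfy $x(g)=x(gw)=x(g)r(w)$ for the commutator word $w$ of $a$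 and $tat^{-1}$, although $r(w)\neq1$. So no $x_\sigma$ descends; only the constant $0$ does.

The way past this point is to choose $x_i$ first and the later relations second. Enumerate all local data. At stage $i$, look at the $i$-th rule on the current group $G_i$ and pick a strongly periodic solution $x_i$ if there is one. It factors through a finite quotient of $G_i$. Then add only relations that hold in this finite quotient, at this and all later stages. The kernel of $p_i$ will lie in $\mathrm{Stab}(x_i)$ by construction. We never need to know in advance whether the rule has a solution on $G$: if it has one, the measure argument shows that $x_i$ existed.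

What must be checked is that there is enough freedom left to make the limit amenable. The groups $G_i$ will be HNN extensions of finite groups, and Lemma 5 below is the step that enlarges the finite group while respecting a prescribed finite quotient.

## 8. HNN extensions of finite groups that respect a finite quotient

Let $B$ be a finite group, $C,D\le B$, $\varphi:C\to D$ an isomorphism, and
$$\Gamma=\langle B,t\mid tct^{-1}=\varphi(c),\ c\in C\rangle .$$
For $C=D=1$ and $B=\mathbb Z/2=\langle a\rangle$ this is $\mathbb Z/2*\mathbb Z$. For $B=\{1,a,a',aa'\}$ the Klein four-group, $C=\langle a\rangle$, $D=\langle a'\rangle$, $\varphi(a)=a'$, it is the quotient of $\mathbb Z/2*\mathbb Z$ in which $a$ and $tat^{-1}$ commute.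

**Lemma 4.** $B$ embeds in $\Gamma$, and $\Gamma$ is virtually free.

*Proof.* Let $\mathrm{lm}:B\to\mathrm{Sym}(B)$ be left multiplication. The two actions of $C$ on $B$ by $c\mapsto\mathrm{lm}(c)$ and $c\mapsto\mathrm{lm}(\varphi(c))$ are both free with $[B:C]$ orbits, since $|C|=|D|$. Hence they are isomorphic: there is $\tau\in\mathrm{Sym}(B)$ with $\tau\,\mathrm{lm}(c)\,\tau^{-1}=\mathrm{lm}(\varphi(c))$ for $c\in C$. So $b\mapsto\mathrm{lm}(b)$, $t\mapsto\tau$ defines a homomorphism $\Gamma\to\mathrm{Sym}(B)$, and it is injective on $B$. In particular $B$ embeds in $\Gamma$. The kernel has finite index and meets every conjugate of $B$ trivially. The group $\Gamma$ acts without inversions on its Bass–Serre tree, with vertex stabilizers the conjugates of $B$. So the kernel acts freely on a tree and is therefore free (Serre, *Trees*). $\square$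

Now suppose a homomorphism $r$ from $\Gamma$ to a finite group $Q$ is to survive. We want a larger finite group $B^+$ that contains both $B$ and a copy of $tBt^{-1}$.

**Lemma 5.** Assume $C,D$ are proper in $B$ and let $r:\Gamma\to Q$ be a homomorphism to a finite group. There are a finite group $B^+$ and injective homomorphisms $\iota,\iota':B\to B^+$ such that

1. $\iota'(c)=\iota(\varphi(c))$ for $c\in C$;
2. $B^+$ is generated by $\iota(B)\cup\iota'(B)$;
3. $\iota'(B)\not\subseteq\iota(B)$, so $\iota(B)$ and $\iota'(B)$, being of equal order, are proper in $B^+$;
4. with $\Gamma^+=\langle B^+,t\mid t\iota(b)t^{-1}=\iota'(b),\ b\in B\rangle$, the assignment $b\mapsto\iota(b)$, $t\mapsto t$ defines an epimorphism $\pi:\Gamma\to\Gamma^+$, and there is $r^+:\Gamma^+\to Q$ with $r^+\circ\pi=r$.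

*Proof.* **Step 1: two permutation representations of $B$ that agree along $\varphi$ but have different images.** Doubling the regular representation gives the room for this. Let $X=B\times\{1,2\}$ and $\rho(b)(x,j)=(bx,j)$. Fix $b_0\in B\setminus C$. The actions $c\mapsto\rho(c)$ and $c\mapsto\rho(\varphi(c))$ of $C$ on $X$ are free with $2[B:C]$ orbits each. In the first, $(1,1)$ and $(b_0,1)$ lie in different orbits, because the orbit of $(1,1)$ is $C\times\{1\}$. In the second, $(1,1)$ and $(1,2)$ lie in different orbits. So we can match orbits and base points to get a bijection $\theta:X\to X$ with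
$$\theta\rho(c)=\rho(\varphi(c))\theta\ (c\in C),\qquad\theta(1,1)=(1,1),\qquad\theta(b_0,1)=(1,2).$$
Put $\rho'(b)=\theta\rho(b)\theta^{-1}$. Then $\rho'$ is faithful, $\rho'(c)=\rho(\varphi(c))$ for $c\in C$, and $\rho'(b_0)(1,1)=\theta(b_0,1)=(1,2)$. Every element of $\rho(B)$ preserves the second coordinate, so $\rho'(b_0)\notin\rho(B)$.

**Step 2: attaching $Q$.** This makes $r$ survive. In $\mathrm{Sym}(X)\times Q$ let
$$\iota(b)=(\rho(b),r(b)),\qquad\iota'(b)=(\rho'(b),r(tbt^{-1})),$$
and let $B^+$ be the subgroup generated by $\iota(B)\cup\iota'(B)$. Both maps are homomorphisms, injective by the first coordinate. (1) holds because $r(tct^{-1})=r(\varphi(c))$. (2) is the definition. (3) holds since $\rho'(b_0)\notin\rho(B)$. If $\iota'(B)$ or $\iota(B)$ were all of $B^+$, then by equality of orders both would be, and $\iota'(B)\subseteq\iota(B)$.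

**Step 3: the maps $\pi$ and $r^+$.** In $\Gamma^+$ we have $t\iota(c)t^{-1}=\iota'(c)=\iota(\varphi(c))$ for $c\in C$, so $\pi$ is well defined. Its image contains $t$, $\iota(B)$ and $t\iota(B)t^{-1}=\iota'(B)$, so $\pi$ is onto by (2). Define $r^+$ on $B^+$ as the projection to $Q$, and $r^+(t)=r(t)$. The relations are respected: $r(t)r(b)r(t)^{-1}=r(tbt^{-1})$ is the $Q$-coordinate of $\iota'(b)$. Clearly $r^+\pi=r$. $\square$

**Example.** Let $B=\langle a\rangle\cong\mathbb Z/2$, $C=D=1$, so $\Gamma=\mathbb Z/2*\mathbb Z$ and $b_0=a$. Number the points $(1,1),(a,1),(1,2),(a,2)$ of $X$ as $1,2,3,4$, so $\rho(a)=(1\,2)(3\,4)$. Take $\theta(1)=1$, $\theta(2)=3$, $\theta(3)=2$, $\theta(4)=4$. Then $\rho'(a)=(1\,3)(2\,4)$. If $Q=1$, then $B^+$ is the Klein four-group, and passing to $\Gamma^+$ makes $a$ and $tat^{-1}$ commute, which destroys the points $x_\sigma$ of Section 7. If instead $r:\Gamma\to S_3$ is the map of Section 7, then $\iota(a)=((1\,2)(3\,4),(1\,2))$ and $\iota'(a)=((1\,3)(2\,4),(2\,3))$. These are two involutions whose product has order $\mathrm{lcm}(2,3)=6$, so $B^+$ is dihedral of order $12$. Now $r$ factors through $\Gamma^+$, and all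 $x_\sigma$ descend.

## 9. The limit group

From now on $E$ is free on $\{a,t\}$, and all groups are marked by $a,t$. Enumerate all local data as $\mathcal F_0,\mathcal F_1,\dots$. We construct finite groups $B_i$, proper subgroups $C_i,D_i<B_i$, isomorphisms $\varphi_i:C_i\to D_i$, the groups
$$G_i=\langle B_i,t\mid tct^{-1}=\varphi_i(c),\ c\in C_i\rangle,$$
and epimorphisms $q_i:G_i\to Q_i$ onto finite groups, where $Q_i$ is the stock of finite quotients that must survive.

**Start.** $B_0=\langle a\rangle\cong\mathbb Z/2$, $C_0=D_0=1$, $G_0=\mathbb Z/2*\mathbb Z$, $Q_0=1$.

**Stage $i$, part (a): protect a solution.** If $X_{\mathcal F_i}(G_i)$ contains a strongly periodic point, choose one, $x_i$, and let $K_i$ be the intersection of $\ker q_i$ with the normal core of $\mathrm{Stab}(x_i)$. Otherwise let $K_i=\ker q_i$. In both cases $K_i$ is normal of finite index. Let $r_i:G_i\to Q_{i+1}:=G_i/K_i$ be the quotient map.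

**Stage $i$, part (b): enlarge the finite group.** Apply Lemma 5 to $G_i$ and $r_i$. Put $B_{i+1}=B_i^+$, $C_{i+1}=\iota_i(B_i)$, $D_{i+1}=\iota_i'(B_i)$, $\varphi_{i+1}=\iota_i'\iota_i^{-1}$. By Lemma 5(3), $C_{i+1}$ and $D_{i+1}$ are proper in $B_{i+1}$. Then $G_{i+1}=G_i^+$, and we obtain an epimorphism $\pi_i:G_i\to G_{i+1}$ and $q_{i+1}:=r_i^+:G_{i+1}\to Q_{i+1}$ with
$$q_{i+1}\pi_i=r_i. \tag{6}$$
In particular $q_{i+1}$ is onto.

Let $G=\varinjlim(G_i,\pi_i)$ with the canonical maps $p_i:G_i\to G$. All $\pi_i,p_i$ are onto, and $p_i(g)=1$ if and only if the image of $g$ in some $G_j$, $j\ge i$, is trivial.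

**Step 1: protected quotients survive.** We claim
$$\ker p_i\subseteq\ker r_i=K_i\qquad\text{for every } i. \tag{7}$$
Let $g\in G_i$ with $r_i(g)\ne1$, and let $g_j$ be its image in $G_j$, $j\ge i$. If $r_j(g_j)\neq1$, then $q_{j+1}(g_{j+1})=r_j(g_j)\ne1$ by (6). Since $\ker r_{j+1}=K_{j+1}\subseteq\ker q_{j+1}$, also $r_{j+1}(g_{j+1})\ne1$. By induction $r_j(g_j)\neq1$ for all $j\ge i$, so no $g_j$ is trivial, and $p_i(g)\ne1$.

**Step 2: the finite groups embed.** The map $B_i\to G_j$ ($j\ge i$) is the composite of the injections $\iota_i,\dots,\iota_{j-1}$ followed by $B_j\hookrightarrow G_j$ (Lemma 4). So $B_i$ embeds in $G$, and we identify it with its image. Since $p_i=p_{i+1}\pi_i$, the subgroup $B_i$ of $G$ corresponds to $\iota_i(B_i)$ in $B_{i+1}$. Thus $B_0<B_1<\cdots$ is strictly increasing by Lemma 5(3). In $G_{i+1}$ we have $t\iota_i(b)t^{-1}=\iota'_i(b)$, so $tB_it^{-1}\subseteq B_{i+1}$ in $G$.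

**Step 3: the structure of $G$.** Let $B_\infty=\bigcup_iB_i$. It is infinite and locally finite, and $tB_\infty t^{-1}\subseteq B_\infty$. So $N=\bigcup_{k\ge0}t^{-k}B_\infty t^k$ is an increasing union, hence a locally finite group. It satisfies $t^{-1}Nt\subseteq N$ by definition. It also satisfies $tNt^{-1}\subseteq N$: conjugation by $t$ sends $t^{-k}B_\infty t^k$ to $t^{-(k-1)}B_\infty t^{k-1}$ for $k\ge1$, and sends $B_\infty$ into itself. So $N$ is normalized by $t^{\pm1}$ and contains $a$. Therefore $N\trianglelefteq G$ and $G=N\langle t\rangle$. The maps $G_i\to\mathbb Z$, $B_i\mapsto0$, $t\mapsto1$, are compatible with the $\pi_i$ and give $G\to\mathbb Z$, which kills $N$ and sends $t$ to $1$. Hence $N\cap\langle t\rangle=1$, $\langle t\rangle\cong\mathbb Z$, and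
$$G=N\rtimes\langle t\rangle .$$

## 10. Strongly periodic points in every nonempty SFT: proof of Theorem A

**Step 1: part (1).** By Step 3 of Section 9, $G$ is an extension of a locally finite group by $\mathbb Z$, hence amenable. It is not torsion-free because $a\neq1$ has order $2$. It has the finite subgroups $B_i$ of unbounded order. Suppose a group has a torsion-free subgroup $J$ of index $m$. A finite subgroup $F$ acts by left multiplication on the $m$ left cosets of $J$, freely because $F$ meets every conjugate of $J$ trivially. So $|F|\le m$. Hence $G$ is not virtually torsion-free. In particular it is not virtually cyclic, virtually $\mathbb Z^2$ or virtually free.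

**Step 2: from $G$ up to $G_i$.** Let $X$ be a nonempty SFT on $G$. Up to renaming letters, $X=X_{\mathcal F_i}(G)$ for some $i$. Since $G$ is amenable, $X$ carries a $G$-invariant Borel probability measure. By (1), its image under $x\mapsto x\circ p_i$ is a $G_i$-invariant measure on $X_{\mathcal F_i}(G_i)$. As $G_i$ is finitely generated and virtually free (Lemma 4), Lemma 3 shows that $X_{\mathcal F_i}(G_i)$ has a strongly periodic point. So at stage $i$ a point $x_i$ was chosen.

**Step 3: back down to $G$.** By (7), $\ker p_i\subseteq K_i\subseteq\mathrm{Stab}(x_i)$. By Lemma 1, $x_i=y\circ p_i$ with $y\in X_{\mathcal F_i}(G)=X$. By (1) and surjectivity of $p_i$, $\mathrm{Stab}(y)=p_i(\mathrm{Stab}(x_i))$, which has finite index in $G$. So $y\in X$ is strongly periodic, and (2) is proved.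

Hence $G$ has no weakly aperiodic SFT, and it is periodically rigid because the defining condition is vacuous. By (1) it is neither virtually cyclic nor torsion-free virtually $\mathbb Z^2$. This disproves the conjecture. $\blacksquare$

The proof used only the following about each stage: the conclusions of Lemma 5, and that $K_i$ is a finite-index normal subgroup contained in $\ker q_i$ and, when $X_{\mathcal F_i}(G_i)$ has a strongly periodic point, in the stabilizer of one. The three parts of Theorem B vary the construction within these limits.

## 11. Density of finitely supported measures: proof of Theorem B(1)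

**Step 1: protect measures instead of points.** Enumerate all pairs $(\mathcal F,\mathcal U)$, where $\mathcal F$ is local data and $\mathcal U$ is a finite, possibly empty, list of conditions
$$\alpha_j<\mu\{x:\ x(\varepsilon(w))=p_j(w)\ \text{for all } w\in W_j\}<\beta_j \tag{8}$$
with $\alpha_j,\beta_j\in\mathbb Q$, $W_j\subset E$ finite, $p_j:W_j\to A$. There are countably many pairs. In part (a) of stage $i$, if $X_{\mathcal F_i}(G_i)$ carries a finitely supported invariant probability measure $\nu_i$ satisfying $\mathcal U_i$, choose one and intersect $\ker q_i$ with the normal cores of the stabilizers of all points in its support. These stabilizers have finite index, because the support is a finite invariant set. Otherwise put $K_i=\ker q_i$. Sections 9 and 10 go through unchanged, using the pairs with $\mathcal U$ empty: a finitely supported invariant measure exists if and only if a strongly periodic point exists.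

**Step 2: density.** Let $X=X_{\mathcal F}(G)$ be an SFT on $G$, $\mu$ an invariant measure on it, and $\mathcal U$ a list of conditions that $\mu$ satisfies. Let $i$ be the index of $(\mathcal F,\mathcal U)$. With $\varepsilon_i:E\to G_i$ the marking, $(x\circ p_i)(\varepsilon_i(w))=x(\varepsilon(w))$, so the image of $\mu$ on $X_{\mathcal F}(G_i)$ satisfies $\mathcal U$. The conditions (8) define a weak\* open set, since the sets in (8) are clopen. By Lemma 3 a finitely supported invariant measure on $X_{\mathcal F}(G_i)$ satisfies $\mathcal U$, so $\nu_i$ was chosen. By (7), $\ker p_i$ fixes every point of its support, so by Lemma 1 these points are pullbacks of points of $X_{\mathcal F}(G)$, and $\nu_i$ is the image of a finitely supported measure $\nu$ on $X_{\mathcal F}(G)$. By (1), injectivity of the pullback and surjectivity of $p_i$, $\nu$ is $G$-invariant. It satisfies $\mathcal U$. The sets defined by such lists $\mathcal U$ form a neighborhood base at $\mu$, so density follows.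

**Step 3: residual finiteness.** Let $1\ne g\in G$. On the full shift $\{0,1\}^G$, which is an SFT, the uniform Bernoulli measure gives mass $\frac14$ to $\{x(1)=0,\ x(g)=1\}$. By density some finitely supported invariant measure gives this set positive mass, so some strongly periodic $x$ has $x(1)\ne x(g)$. Let $M$ be the normal core of $\mathrm{Stab}(x)$. It has finite index, and $x$ is constant on its cosets, so $g\notin M$. $\blacksquare$

## 12. Deciding emptiness on the limit group: proof of Theorem B(2)

The domino problem for a marked group $G$ asks, given local data $\mathcal F$, whether $X_{\mathcal F}(G)\neq\emptyset$. We run the construction of Section 9 with a computable enumeration of the local data and show that each stage is effective.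

**Step 1: the word problem in $G_i$, uniformly in $i$.** Once $B_i,C_i,D_i,\varphi_i$ are known as explicit finite data, $G_i$ has an explicit finite presentation. It is finitely generated and virtually free, so residually finite. Enumerating consequences of the relations and, in parallel, finite quotients, we decide whether a word is trivial in $G_i$. So we can compute the ball $S_n$ of radius $n$ in $G_i$ with respect to $a^{\pm1},t^{\pm1}$.

**Step 2: two searches that decide the alternative in part (a).** Write $\mathcal F=\mathcal F_i$, with alphabet $A$, and let $\varepsilon_i:E\to G_i$ be the marking.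

- *Search 1.* Enumerate the finite quotients $Q$ of $G_i$ and check whether $X_{\mathcal F}(Q)\ne\emptyset$. By Lemma 1 this halts if and only if $X_{\mathcal F}(G_i)$ has a strongly periodic point.
- *Search 2.* For $n=1,2,\dots$ test feasibility of the following rational linear program $LP_n$, and halt if some $LP_n$ is infeasible. The unknowns are $\lambda(u)\ge0$ for $u\in A^{S_n}$, with $\sum_u\lambda(u)=1$, and $\lambda(u)=0$ whenever a forbidden pattern occurs inside $u$ (that is, $h\varepsilon_i(W_p)\subseteq S_n$ and $u(h\varepsilon_i(w))=p(w)$ for all $w\in W_p$, for some $h\in G_i$ and $p\in\mathcal F$). For each $s\in\{a^{\pm1},t^{\pm1}\}$ and $v\in A^{S_{n-1}}$,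
$$\sum_{u:\ u|_{S_{n-1}}=v}\lambda(u)=\sum_{u:\ u(sc)=v(c)\ \forall c\in S_{n-1}}\lambda(u). \tag{9}$$

**Step 3: Search 2 halts if and only if $X_{\mathcal F}(G_i)$ has no invariant measure.** If $\mu$ is an invariant measure, its $S_n$-marginal $\lambda(u)=\mu\{x|_{S_n}=u\}$ solves $LP_n$. Indeed (9) says $\mu\{x|_{S_{n-1}}=v\}=\mu\{(s^{-1}\cdot x)|_{S_{n-1}}=v\}$. Conversely, let all $LP_n$ be feasible. Choose probability measures $\mu_n$ on $A^{G_i}$ whose $S_n$-marginals solve $LP_n$ (for instance with a fixed letter outside $S_n$), and let $\mu$ be a weak\* limit of a subsequence. For $v\in A^{S_m}$ and $n>m$, summing (9) over the extensions of $v$ to $S_{n-1}$ gives $\mu_n\{x|_{S_m}=v\}=\mu_n\{x(sc)=v(c)\ \forall c\in S_m\}$. In the limit the same holds for $\mu$, for all $m$, $v$, $s$. So $\mu$ is invariant under the generators, hence under $G_i$. For $h\in G_i$ and $p\in\mathcal F$, the clopen set $\{x:x(h\varepsilon_i(w))=p(w)\ \forall w\in W_p\}$ has $\mu_n$-mass $0$ for all large $n$, so it has $\mu$-mass $0$. The complement of $X_{\mathcal F}(G_i)$ is the countable union of these sets, so $\mu$ is an invariant measure on $X_{\mathcal F}(G_i)$.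

**Step 4: exactly one search halts.** If there is an invariant measure, Lemma 3 gives a strongly periodic point. Then Search 1 halts and Search 2 does not. If there is none, Search 2 halts. There is then no strongly periodic point, since the uniform measure on its finite orbit would be invariant, so Search 1 does not halt.

**Step 5: the stage is computable.** If Search 1 halts with $\kappa:G_i\to Q$, let $r_i=(q_i,\kappa):G_i\to Q_i\times Q$, corestricted to its image $Q_{i+1}$. For $x_i=y\circ\kappa$ with $y\in X_{\mathcal F_i}(Q)$ we have $\ker r_i\subseteq\ker q_i\cap\mathrm{Stab}(x_i)$, which is all that was used. If Search 2 halts, let $r_i=q_i$. Then $B_{i+1},\iota_i,\iota'_i,q_{i+1}$ are computed by the finite recipe in the proof of Lemma 5. So the whole sequence is computable, and the limit $G$ has the properties in Theorem A.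

**Step 6: the word problem in $G$.** Let $w$ be a word of length $n$. If its $t$-exponent sum is not $0$, then $w\ne1$ in $G$, because of the map $G\to\mathbb Z$. Otherwise $w$ is a product of elements $(t^kat^{-k})^{\pm1}$ with $|k|\le n$, so $t^nwt^{-n}$ is a product of elements $(t^mat^{-m})^{\pm1}$ with $0\le m\le2n$. Put $a_0=a$ and $a_{m+1}=\iota'_m(a_m)\in B_{m+1}$. By induction $t^mat^{-m}=a_m\in B_m\subseteq B_{2n}$ in $G$. So we evaluate the product in the finite group $B_{2n}$, which embeds in $G$.

**Step 7: the domino problem for $G$.** Given local data, find $i$ with $\mathcal F_i$ equal to it, and run the construction through stage $i$. If $X_{\mathcal F_i}(G)\ne\emptyset$, then Step 2 of Section 10 gives a strongly periodic point in $X_{\mathcal F_i}(G_i)$, so Search 1 halts at stage $i$. If Search 1 halts at stage $i$, then $x_i$ descends to a point of $X_{\mathcal F_i}(G)$ as in Step 3 of Section 10. So $X_{\mathcal F_i}(G)\neq\emptyset$ if and only if Search 1, rather than Search 2, halts at stage $i$. $\blacksquare$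

## 13. A binary choice at each stage: proof of Theorem B(3)

**Step 1: an element that stage $i$ may or may not kill.** Fix once and for all a rule for making every choice in the construction, so that the data up to stage $i$ are determined by the options taken before. At stage $i$, after Lemma 5 has produced $B_{i+1},\iota_i,\iota_i'$, let $b\mapsto b'$ be an isomorphism of $B_i$ onto a second copy $B_i'$, and put
$$P_i=\langle B_i,B_i'\mid\varphi_i(c)=c'\ (c\in C_i)\rangle .$$
This is an amalgam of finite groups over the proper subgroups $D_i<B_i$ and $C_i'<B_i'$. It is infinite: for $x\in B_i\setminus D_i$ and $y\in B_i\setminus C_i$, the element $(xy')^k$ is in reduced form for all $k\ge1$, hence nontrivial. It is residually finite by G. Baumslag, *On the residual finiteness of generalised free products of nilpotent groups*, 1963. This also follows as in Lemma 4: with $\tau\,\mathrm{lm}(c)\,\tau^{-1}=\mathrm{lm}(\varphi_i(c))$, the assignment $b\mapsto\mathrm{lm}(b)$, $b'\mapsto\tau\,\mathrm{lm}(b)\,\tau^{-1}$ defines a homomorphism $P_i\to\mathrm{Sym}(B_i)$ injective on both factors. Its kernel acts freely on the Bass–Serre tree of the amalgam, so $P_i$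 is finitely generated and virtually free, hence residually finite.

By Lemma 5(1), $b\mapsto\iota_i(b)$, $b'\mapsto\iota'_i(b)$ defines a homomorphism $P_i\to B_{i+1}$. Its kernel is nontrivial because $P_i$ is infinite. Pick $1\ne k_i$ in the kernel and a homomorphism $\eta_i:P_i\to R_i$ to a finite group with $\eta_i(k_i)\ne1$.

**Step 2: two options.** Option 1 uses $B_{i+1},\iota_i,\iota_i'$ as before. Option 2 uses
$$\tilde\iota_i(b)=(\iota_i(b),\eta_i(b)),\qquad\tilde\iota_i'(b)=(\iota'_i(b),\eta_i(b'))$$
and the subgroup $\tilde B_{i+1}\le B_{i+1}\times R_i$ generated by their images. All conclusions of Lemma 5 persist. The maps are injective and satisfy (3) by projection to $B_{i+1}$. (1) holds since $\eta_i(c')=\eta_i(\varphi_i(c))$ for $c\in C_i$. (2) is the definition. For (4), $\pi$ is well defined and onto as before, and $r^+$ is the composite $\tilde B_{i+1}\to B_{i+1}\to Q_{i+1}$ on $\tilde B_{i+1}$ with $r^+(t)=r_i(t)$. So for every sequence of options the limit group has the properties in Theorem A.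

**Step 3: reading the option off the limit group.** Write $k_i$ as a product of elements of $B_i$ and $B_i'$. Replace each $b\in B_i$ by a word in $a,t$ representing it in $G_i$, and each $b'$ by $t(\cdot)t^{-1}$ of such a word for $b$. This gives a word $u_i\in E$. In $G_{i+1}$ the word for $b$ becomes $\iota_i(b)$ (respectively $\tilde\iota_i(b)$) and the word for $b'$ becomes $t\iota_i(b)t^{-1}=\iota_i'(b)$ (respectively $\tilde\iota_i'(b)$). So $u_i$ becomes $1$ under Option 1, and $(1,\eta_i(k_i))\ne1$ in $\tilde B_{i+1}$ under Option 2. The finite group chosen at stage $i$ embeds in the limit (Step 2 of Section 9). Hence $u_i=1$ in $G$ if and only if Option 1 was taken at stage $i$.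

**Step 4: counting.** Two sequences of options that first differ at stage $i$ share all data before the choice, hence the same word $u_i$. By Step 3 the kernels of $E\to G$ differ. So there are $2^{\aleph_0}$ distinct kernels. A countable group has only countably many markings by $E$, since a marking is determined by the images of $a$ and $t$. So each isomorphism class accounts for at most countably many of these kernels, and there are $2^{\aleph_0}$ isomorphism classes. $\blacksquare$
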